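\title{Growth of the hybrid zone in the discrete-time exclusion process}

\begin{abstract}
Start from a finite perturbation of the configuration $\ldots111000\ldots$ on $\mathbb Z$. At each step choose a pair of unlike adjacent sites uniformly at random and set it to $10$ with probability $p$ and to $01$ with probability $1-p$. Let $|\xi_t|$ be the length, after $t$ steps, of the region between the infinite string of $1$'s and the infinite string of $0$'s. We prove that almost surely $|\xi_t|\sim\sqrt{12(1-2p)}\,t^{1/2}$ if $p<1/2$ and $|\xi_t|\sim(32\pi/3)^{1/6}\,t^{1/3}(\log t)^{1/2}$ if $p=1/2$, for every initial configuration. This proves a conjecture of MacPhee, Menshikov, Volkov and Wade. The chain is embedded in the continuous-time exclusion process, and two quantities are determined separately: the position of the edges at time $\tau$, and the number of steps of the chain made by time $\tau$.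
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $\mathcal D$ be the set of configurations $S\in\{0,1\}^{\mathbb Z}$, taken up to translation, that consist of an infinite string of $1$'s on the left, an infinite string of $0$'s on the right, and a finite string in between. The simplest one is the Heaviside configuration $\ldots111000\ldots$. Every other $S\in\mathcal D$ has the form
\[
\ldots111\;0^{n_1}1^{m_1}\,0^{n_2}1^{m_2}\cdots0^{n_N}1^{m_N}\;000\ldots,\qquad N\ge1,\quad n_i,m_i\ge1 .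
\]
The finite string in the middle is the \emph{hybrid zone}, and its size is $|S|=\sum_{i=1}^N(n_i+m_i)$. For the Heaviside configuration $N=0$ and $|S|=0$. A \emph{pair} means two adjacent sites, and a pair is \emph{unlike} if it reads $10$ or $01$.

Fix $p\in[0,1]$. The \emph{discrete-time exclusion process} $(\xi_t)_{t=0,1,2,\dots}$ is the following Markov chain on $\mathcal D$. At each step an unlike pair is chosen uniformly at random among all unlike pairs of the current configuration; it becomes $10$ with probability $p$ and $01$ with probability $1-p$. It is the case $\beta=0$ of the exclusion-voter model of \cite{MMVW}, in which, with probability $\beta$, the chosen pair instead becomes $00$ or $11$ with probability $1/2$ each. We read $1$ as a particle and $0$ as a hole. For $p<1/2$ the particles are pushed to the right, into the empty half-line; for $p=1/2$ there is no push, and the two half-lines mix by diffusion alone. The size $|\xi_t|$ measures how far the mixing has spread, and the question is how fast it grows.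

The following bounds are known, for every $\xi_0\in\mathcal D$ and every $\varepsilon>0$. If $p<1/2$, then almost surely (a.s.) $\max_{s\le t}|\xi_s|\le t^{2/3}(\log t)^{1/3+\varepsilon}$ for all but finitely many $t$, and there is $c(p)\in(0,\infty)$ such that for every $c\in(0,c(p))$, a.s.\ $|\xi_t|\ge ct^{1/2}$ for all but finitely many $t$. If $p=1/2$, then a.s., for all but finitely many $t$,
\[
t^{1/3}(\log t)^{-1/3-\varepsilon}\le\max_{s\le t}|\xi_s|\le t^{1/2}(\log t)^{1/2+\varepsilon}.
\]
We do not use these bounds. The conjecture posed in \cite{MMVW} says that in both cases the lower exponent is the true one.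

\begin{quote}
\textbf{Conjecture.} Let $\varepsilon>0$. If $p<1/2$, then a.s.\ $|\xi_t|\le t^{1/2+\varepsilon}$ for all but finitely many $t$. If $p=1/2$, then a.s.\ $t^{1/3-\varepsilon}\le|\xi_t|\le t^{1/3+\varepsilon}$ for all but finitely many $t$.
\end{quote}

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\xi_0\in\mathcal D$ be arbitrary.
\begin{enumerate}
\item[(i)] If $p<1/2$, then a.s.\ $\limsup_{t\to\infty}|\xi_t|/t^{1/2}\le8/(1-2p)$.
\item[(ii)] If $p=1/2$, then a.s.\ $|\xi_t|\,t^{-1/3}(\log t)^{-1/2}\to(32\pi/3)^{1/6}$.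
\end{enumerate}
Consequently the conjecture holds.
\end{theorem}

The last sentence follows because $Ct^{1/2}\le t^{1/2+\varepsilon}$ and $t^{1/3-\varepsilon}\le ct^{1/3}(\log t)^{1/2}\le Ct^{1/3}(\log t)^{1/2}\le t^{1/3+\varepsilon}$ for large $t$, whatever the constants $0<c\le C$.

\begin{theorem}\label{thm:B}
Let $\xi_0\in\mathcal D$ be arbitrary and $p<1/2$. Then a.s.\ $|\xi_t|/t^{1/2}\to\sqrt{12(1-2p)}$.
\end{theorem}

Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}(i), since $\sqrt{12(1-2p)}\le\sqrt{12}<8\le8/(1-2p)$. We keep the weaker statement because it suffices for the conjecture, because its proof is short, and because one step of that proof is used again for Theorem~\ref{thm:B}, which in addition rests on theorems of Rost \cite{Rost} and Liggett \cite{Lig76,LigIPS}.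

Section~\ref{sec:shape} describes configurations as Young diagrams and explains the method on the case $p=0$. Section~\ref{sec:cont} sets up the continuous-time process. Section~\ref{sec:sym} proves Theorem~\ref{thm:A}(ii), Section~\ref{sec:asym} proves Theorem~\ref{thm:A}(i), and Section~\ref{sec:sharp} proves Theorem~\ref{thm:B}. Throughout,
\[
q=1-p,\qquad\gamma=q-p=1-2p\ge0,
\]
$x^+=\max(x,0)$, and $C,c$ are positive constants that may change from line to line and may depend on $p$ and $\xi_0$. The letter $t$ denotes discrete time; $\tau,s,u,r$ denote continuous time.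

\section{Edges, heights and area}\label{sec:shape}

\subsection{Centered configurations}

We call the pair $(x,x+1)$ the \emph{bond} $x$. A step of the chain either leaves the configuration unchanged or is a \emph{swap}, $10\to01$ or $01\to10$, of the chosen pair.

Let $\eta\in\{0,1\}^{\mathbb Z}$ represent an element of $\mathcal D$, and let $\Delta(c)$ be the number of holes at sites $\le c$ minus the number of particles at sites $>c$. Then $\Delta(c+1)=\Delta(c)+1$: a hole at $c+1$ raises the first number by one, and a particle at $c+1$ lowers the second by one. So exactly one translate has $\Delta(0)=0$; we call it \emph{centered}, and for it $\Delta(c)=c$ for all $c$. Swaps preserve centering, because a swap at bond $0$ changes both numbers in $\Delta(0)$ by the same amount and other swaps change neither. From now on elements of $\mathcal D$ are identified with their centered representatives. The Heaviside configuration is $\eta^\circ=\mathbf 1_{\{x\le0\}}$. For $\eta\in\mathcal D$ we use the following quantities.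
\begin{itemize}
\item \emph{Edges.} $R(\eta)$ is the site of the rightmost particle and $L(\eta)$ the site of the leftmost hole. The hybrid zone is $[L,R]$, so $|\eta|=R-L+1$; this also holds for $\eta^\circ$, where $R=0$ and $L=1$.
\item \emph{Unlike pairs.} There are $N+1$ pairs $10$ and $N$ pairs $01$, in all $U(\eta)=2N+1$.
\item \emph{Height.} $h(x)=\sum_{y>x}\eta(y)$, so that $h(x-1)-h(x)=\eta(x)$. The height of $\eta^\circ$ is $(-x)^+$.
\item \emph{Area.} $I(\eta)=\#\{(x,y):x<y,\ \eta(x)=0,\ \eta(y)=1\}$, the number of inversions.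
\end{itemize}
These are features of a Young diagram (Figure~\ref{fig:young}). Read $\eta$ from left to right, stepping north for a $1$ and east for a $0$. The path bounds a diagram with one row for each particle in the hybrid zone, whose length is the number of holes to the left of that particle. Thus $I$ is the number of boxes, $|\eta|$ is the number of rows plus the number of columns, and the swaps $10\to01$ and $01\to10$ add and remove a box.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!30] (0,0) rectangle (2,-2);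
\draw[gray] (0,-1) grid (4,0);
\draw[gray] (0,-2) grid (3,-1);
\draw[gray] (0,-4) grid (1,-2);
\draw[very thick] (0,-5.3)--(0,-4)--(1,-4)--(1,-2)--(3,-2)--(3,-1)--(4,-1)--(4,0)--(5.3,0);
\fill (0,-4) circle (0.1) (1,-2) circle (0.1) (3,-1) circle (0.1) (4,0) circle (0.1);
\draw[fill=white] (1,-4) circle (0.1) (3,-2) circle (0.1) (4,-1) circle (0.1);
\node at (0.2,-4.75) {\small$1$}; \node at (0.55,-4.25) {\small$0$};
\node at (1.2,-3.5) {\small$1$}; \node at (1.2,-2.65) {\small$1$};
\node at (1.6,-2.25) {\small$0$}; \node at (2.5,-2.25) {\small$0$};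
\node at (3.2,-1.65) {\small$1$}; \node at (3.6,-1.25) {\small$0$};
\node at (4.2,-0.65) {\small$1$}; \node at (4.7,-0.25) {\small$0$};
\end{tikzpicture}
\caption{The configuration $\ldots11\,01100101\,00\ldots$ drawn as a path, north for $1$ and east for $0$. The hybrid zone has size $8$ (four rows and four columns) and there are $9$ inversions (boxes). Black dots are the four pairs $10$, where a box can be added; white dots are the three pairs $01$, where a box can be removed. In the centered position the zone is $[-3,4]$, and the two holes at sites $\le0$ and the two particles at sites $>0$ span the shaded square.}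
\label{fig:young}
\end{figure}

\begin{lemma}\label{lem:geom}
Let $\eta\in\mathcal D$ have height $h$.
\begin{enumerate}
\item[(a)] $h(x)\ge(-x)^+$ for all $x$, with equality for $x\ge R$ and for $x<L$.
\item[(b)] $I(\eta)=\sum_x\big(h(x)-(-x)^+\big)$.
\item[(c)] $h(0)^2\le I(\eta)\le|\eta|^2/4$.
\item[(d)] $|I(\xi_{t+1})-I(\xi_t)|\le1$ and $\mathbb E[I(\xi_{t+1})-I(\xi_t)\mid\xi_t]=\dfrac\gamma2+\dfrac1{2U(\xi_t)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\Delta(x)=x$, the number of holes at sites $\le x$ is $h(x)+x$. Both $h(x)$ and $h(x)+x$ are nonnegative, which is the inequality. For $x\ge R$ we have $h(x)=0$, and for $x<L$ we have $h(x)=-x$; in either case $h(x)\le(-x)^+$.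

(b) A swap $10\to01$ at bond $x$ creates one inversion, leaves the others in place, raises $h(x)$ by one and changes no other height; the swap $01\to10$ is its inverse. So both sides change by the same amount under swaps. Both vanish at $\eta^\circ$. Finally, any $\eta\ne\eta^\circ$ contains a pair $01$, and swapping it lowers $I$ by one, so finitely many swaps lead to $\eta^\circ$.

(c) There are $h(0)$ holes at sites $\le0$ and $h(0)$ particles at sites $>0$, and each such hole and particle form an inversion. If the zone contains $i$ holes and $j$ particles, then $I\le ij\le(i+j)^2/4$.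

(d) Each of the $N+1$ pairs $10$, if chosen, is swapped with probability $q$, and each of the $N$ pairs $01$ with probability $p$. The mean increment is $(q(N+1)-pN)/U=(\gamma N+q)/U$, and $2(\gamma N+q)=\gamma(2N+1)+1$ because $2q=\gamma+1$.
\end{proof}

All four parts use that only exclusion moves occur. A voter move can delete the particle in the zone of $\ldots11\,0^n1\,00\ldots$, which destroys the centering and lowers $I$ by $n$.

\subsection{The method in the case $p=0$}

For $p<1/2$, parts (c) and (d) make a lower bound of order $t^{1/2}$ plausible: the area grows at least like $\gamma t/2$, and the size is at least $2\sqrt I$. No such inequality bounds the size from above. The one-row diagram $\ldots11\,0^n1\,00\ldots$ has $I=n$, $|\eta|=n+1$, $U=3$, while the staircase $\ldots11\,(01)^n\,00\ldots$ has $I=n(n+1)/2$, $|\eta|=2n$, $U=2n+1$. The case $p=0$ shows what decides between such shapes.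

\begin{example}\label{ex:p0}
Let $p=0$, so boxes are only added. The edge $R$ moves, by $+1$, exactly when the pair $(R,R+1)$ is chosen, and $L$ moves, by $-1$, exactly when $(L-1,L)$ is chosen. Each event has probability $1/U$, so
\[
\mathbb E\big[|\xi_{t+1}|-|\xi_t|\;\big|\;\xi_t\big]=\frac2{U(\xi_t)} .
\]
From $\xi_0=\eta^\circ$ the first step gives the zone $01$, with size $2$ and $U=3$; the second gives $001$, $011$ or $01$ with probability $1/3$ each, so $\mathbb E|\xi_2|=2+\frac23$. Thus the size is governed by $\sigma_t=\sum_{s<t}1/U(\xi_s)$. Near one-row diagrams $\sigma_t$ would be of order $t$; along staircases of area $t/2$ it is of order $\sum_{s<t}s^{-1/2}$, that is, $t^{1/2}$.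

Now give every pair its own rate-$1$ exponential clock, and perform a step when the clock of an unlike pair rings. The process stays at $\xi_s$ for a time with mean $1/U(\xi_s)$, so $\sigma_t$ is replaced by the real time $T_t$ of the $t$-th step, and each edge becomes a rate-$1$ Poisson process: the size at time $\tau$ is about $2\tau$. It remains to count steps. If $c\tau$ particles have crossed bond $0$ by time $\tau$, then the diagram contains a square of area $c^2\tau^2$, and each box costs a step. Hence $t\gtrsim c^2T_t^2$ and $|\xi_t|\approx2T_t\lesssim2t^{1/2}/c$.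
\end{example}

This is the plan in all cases: write $\xi_t=\eta_{T_t}$ for a continuous-time process $\eta_\tau$, find the \emph{edges} $R(\eta_\tau)$, $L(\eta_\tau)$ and the \emph{clock} $A(\tau)$, the number of steps up to time $\tau$, and invert $A(T_t)=t$. The gain is that in continuous time the dynamics is local: the rate of a swap does not depend on the rest of the configuration.

\subsection{Which answer to guess}

The following heuristic is not used in the proofs. The clock runs at rate $U(\eta_\tau)$. If near $x$ the configuration looks like independent sites with density $\rho(x)$, then $U\approx\sum_x2\rho(x)(1-\rho(x))$.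

For $p=1/2$ we shall see that each particle may be regarded as a symmetric random walk with variance $\tau$, so $\rho(x)\approx1-\Phi(x/\sqrt\tau)$ with $\Phi$ the standard normal distribution function. For independent standard normals $G,G'$ we have $\int2\Phi(1-\Phi)=\mathbb E|G-G'|=2/\sqrt\pi$, since $2\Phi(y)(1-\Phi(y))$ is the probability that $y$ lies between $G$ and $G'$. So $U\approx2\sqrt{\tau/\pi}$, $A(\tau)\approx\frac4{3\sqrt\pi}\tau^{3/2}$, and $T_t$ has order $t^{2/3}$. The bulk of the zone has width $\sqrt\tau\approx t^{1/3}$. The edge lies further out: the expected number of particles beyond $a\sqrt{\tau\log\tau}$ is about $\sqrt\tau\,e^{-a^2\log\tau/2}=\tau^{(1-a^2)/2}$, which changes from large to small at $a=1$. This is the source of the logarithm.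

For $p<1/2$ the density will be $\rho=\frac12(1-v/\gamma)$ at $x=v\tau$, $|v|\le\gamma$. Then the size is $2\gamma\tau$, $U\approx\tau\int_{-\gamma}^\gamma\frac12(1-v^2/\gamma^2)\,dv=\frac23\gamma\tau$, $A(\tau)\approx\frac13\gamma\tau^2$, and $|\xi_t|\approx2\gamma\sqrt{3t/\gamma}=\sqrt{12\gamma t}$. The proof avoids the microscopic quantity $U$: by Lemma~\ref{lem:geom}(d) the area grows by about $\gamma/2$ per step, so the area itself is a clock, and it is read off from the macroscopic height. For $p=1/2$ this clock is lost, since $\gamma=0$, and we have to compute the mean and the variance of $U$.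

\section{The continuous-time process}\label{sec:cont}

\subsection{Graphical construction and embedding}

Attach to each bond an independent rate-$1$ Poisson process of \emph{rings}. Each ring carries an independent mark, $01$ with probability $q$ and $10$ with probability $p$. At a ring, an unlike pair is set equal to the mark, and a like pair is left alone. This construction (Harris) defines a process $(\eta_\tau)_{\tau\ge0}$ from every initial configuration in $\{0,1\}^{\mathbb Z}$. Indeed, each bond has no ring in $[0,n]$ with probability $e^{-n}$, independently, so a.s.\ for every $n$ there are infinitely many such bonds on both sides of the origin. They cut $\mathbb Z$ into finite blocks that do not interact before time $n$, and within a block the finitely many rings are applied in order. This is the exclusion process in which particles jump right at rate $q$ and left at rate $p$. Let $\mathcal F_\tau$ be generated by $\eta_0$ and the marked rings up to time $\tau$.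

Let $\eta_0\in\mathcal D$ be the initial state $\xi_0$. A ring is \emph{counted} if its pair is unlike just before the ring. Let $A(\tau)$ be the number of counted rings in $[0,\tau]$, let $T_1<T_2<\cdots$ be their times, and put $T_0=0$.

\begin{proposition}\label{prop:embed}
Almost surely $\eta_\tau\in\mathcal D$ for all $\tau$, every $T_t$ is finite, $T_t\to\infty$, and $A(T_t)=t$. The sequence $(\eta_{T_t})_{t\ge0}$ has the law of $(\xi_t)_{t\ge0}$. The variable $\zeta_t=U(\eta_{T_t})(T_{t+1}-T_t)$ is exponential with mean $1$ and independent of $\mathcal F_{T_t}$.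
\end{proposition}

\begin{proof}
All but finitely many of the blocks for $[0,n]$ are initially full or empty and contain no counted ring. So $A(n)<\infty$ for all $n$, which gives $\eta_\tau\in\mathcal D$ and $T_t\to\infty$. Suppose $T_t<\infty$. By the strong Markov property, the marked rings after $T_t$ form a fresh copy independent of $\mathcal F_{T_t}$. The configuration does not change until one of the $U\ge1$ unlike pairs rings. The minimum of $U$ independent rate-$1$ exponentials is exponential with rate $U$, it is attained at a uniformly distributed index, and the mark is independent of both. This is one step of the chain; a ring whose mark equals the current pair is a step that changes nothing.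
\end{proof}

From now on $\xi_t=\eta_{T_t}$.

\paragraph{Reflection.} Put $\eta^*(x)=1-\eta(1-x)$. The holes of $\eta^*$ at sites $\le0$ correspond to the particles of $\eta$ at sites $>0$ and vice versa, so $\eta^*$ is centered if $\eta$ is. The pair of $\eta^*$ at bond $x$ is $(1-\eta(1-x),1-\eta(-x))$, which reads $10$ (or $01$) exactly when the pair of $\eta$ at bond $-x$ does. Hence $(\eta^*_\tau)$ is the same process started from $\eta_0^*$, and $L(\eta)=1-R(\eta^*)$. A tail bound or an almost sure limit for $R$ that holds for every starting point in $\mathcal D$ therefore holds for $1-L$.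

\subsection{Three standard facts}

\begin{enumerate}
\item[(F1)] \emph{Compensation.} Let $a_{x,\mu}(u)\ge0$ be weights, indexed by bonds $x$ and marks $\mu$, that are adapted and left-continuous in $u$, and let $\lambda(u)=\sum_{x,\mu}\mathbb P(\mu)\,a_{x,\mu}(u)$. Then the sum of $a_{x,\mu}(u)$ over the rings $(x,u,\mu)$ with $u\le\tau$ has expectation $\mathbb E\int_0^\tau\lambda(u)\,du$. If the weights lie in $\{0,1\}$, the sum is the number $\mathcal A(\tau)$ of selected rings and $\lambda$ is called its intensity; if $\mathbb E\int_0^\tau\lambda<\infty$, then $\mathcal A(\tau)-\int_0^\tau\lambda$ has mean $0$ and variance $\mathbb E\int_0^\tau\lambda$; if $\lambda$ is a constant, $\mathcal A$ is a Poisson process of rate $\lambda$.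
\item[(F2)] \emph{Martingale law of large numbers.} If $(M_t)$ is a martingale with $\sup_t\mathbb E(M_{t+1}-M_t)^2<\infty$, then $M_t/t\to0$ a.s. Indeed $\sum_s(M_s-M_{s-1})/s$ converges a.s.\ as an $L^2$-bounded martingale, and Kronecker's lemma applies.
\item[(F3)] \emph{Poisson tails.} If $\mathcal N_1,\mathcal N_2,\dots$ are Poisson with mean $b$, with any joint law, then a.s.\ $\mathcal N_n\le\log n$ for all large $n$. Indeed $\mathbb P(\mathcal N_n\ge k)\le b^k/k!\le(eb/k)^k\le e^{-2k}$ for $k\ge e^3b$; take $k=\lceil\log n\rceil$ and apply the Borel--Cantelli lemma.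
\end{enumerate}

\section{The symmetric case $p=1/2$}\label{sec:sym}

\subsection{Stirring}

When $p=1/2$, an unlike pair that rings is swapped with probability $1/2$, whichever way it reads. This is where symmetry is used: it allows a construction in which the motion of labels ignores the configuration. Mark each ring ``exchange'' or ``rest'' with probability $1/2$, and at an exchange interchange the contents of the two sites, like or unlike. In both constructions $(\eta_\tau,A(\tau))$ is a nonexplosive Markov chain on the countable set $\mathcal D\times\{0,1,\dots\}$ with the same rates: each unlike pair is swapped with $A$ increased by one at rate $\frac12$, and left unchanged with $A$ increased by one at rate $\frac12$. The laws agree, and in this section we use the second construction.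

Let $X^x_\tau$ be the position at time $\tau$ of the content that started at $x$. The map $X_\tau:x\mapsto X^x_\tau$ is a bijection of $\mathbb Z$, and $\eta_\tau(X^x_\tau)=\eta_0(x)$. Each $X^x-x$ is a copy of the walk $W$ that starts at $0$ and jumps by $\pm1$ at rate $\frac12$ each; thus $\mathbb E e^{\lambda W_\tau}=e^{\tau(\cosh\lambda-1)}$ and $\operatorname{Var}W_\tau=\tau$. The inverse of $X_\tau$ is obtained by applying the exchanges of $[0,\tau]$ in reverse order, and time reversal preserves the law of the Poisson processes. So $X_\tau^{-1}$ has the law of $X_\tau$, which gives \emph{duality}: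
\begin{equation}\label{eq:dual}
(\eta_\tau(x_i))_{i\le n}\ \text{ has the law of }\ (\eta_0(X^{x_i}_\tau))_{i\le n}.
\end{equation}

\subsection{The edges}

\begin{proposition}\label{prop:edges}
Almost surely $R(\eta_\tau)/\sqrt{\tau\log\tau}\to1$ and $-L(\eta_\tau)/\sqrt{\tau\log\tau}\to1$. Hence $|\eta_\tau|\sim2\sqrt{\tau\log\tau}$.
\end{proposition}

The upper bound is a union bound over particles. Put $R_0=R(\eta_0)$. The reflection principle gives $\mathbb P(\max_{s\le\tau}W_s\ge k)=\mathbb P(W_\tau\ge k)+\mathbb P(W_\tau>k)\le2\mathbb P(W_\tau\ge k)$ for $k\ge1$, and Markov's inequality gives $\mathbb P(W_\tau\ge k)\le e^{-\lambda k+\tau(\cosh\lambda-1)}$ for $\lambda>0$. All particles start at sites $y\le R_0$, so for integers $m>R_0$,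
\begin{equation}\label{eq:upper}
\mathbb P\Big(\max_{s\le\tau}R(\eta_s)\ge m\Big)\le2\sum_{k\ge m-R_0}\mathbb P(W_\tau\ge k)\le\frac{2\,e^{-\lambda(m-R_0)+\tau(\cosh\lambda-1)}}{1-e^{-\lambda}} .
\end{equation}

For the lower bound we must show that if many particles are expected beyond $x$, then very probably at least one is there. For independent sites this is immediate. The sites are not independent, but the dependence has the favorable sign.

\begin{lemma}[negative dependence]\label{lem:neg}
For finite $B\subset\mathbb Z$, $\ \mathbb P(\eta_\tau=0\text{ on }B)\le\prod_{x\in B}\mathbb P(\eta_\tau(x)=0)$. Consequently, for $x\in\mathbb Z$,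
\begin{equation}\label{eq:empty}
\mathbb P(R(\eta_\tau)\le x)\le\exp\big(-\mathbb E(W_\tau-x)^+\big).
\end{equation}
\end{lemma}

\begin{proof}
By duality the left side involves $n=|B|$ stirring particles and the right side $n$ independent walks, so we compare their generators. Let $\psi_s(x)=\mathbb P(\eta_s(x)=0)=\mathbb P(\eta_0(x+W_s)=0)$ and $F_s(x_1,\dots,x_n)=\prod_i\psi_s(x_i)$. Since $\partial_s\psi_s(x)=\frac12(\psi_s(x+1)+\psi_s(x-1))-\psi_s(x)$, we have $\partial_sF_s=\mathcal L_{\rm ind}F_s$, where $\mathcal L_{\rm ind}$ generates $n$ independent copies of $W$. Let $\mathcal L_{\rm st}$ be the generator of $(X^{x_1},\dots,X^{x_n})$, a bounded operator on bounded functions of $n$-tuples of distinct sites. At such a tuple the two generators have the same terms, except at bonds with both ends occupied, say $x_j=x_i+1$. There $\mathcal L_{\rm st}$ exchanges $x_i$ and $x_j$, which does not change the symmetric function $F_s$, while $\mathcal L_{\rm ind}$ moves $x_i$ to $x_j$ or $x_j$ to $x_i$ at rate $\frac12$ each, which replaces $\psi_s(x_i)\psi_s(x_j)$ by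 $\psi_s(x_j)^2$ or $\psi_s(x_i)^2$. Hence on distinct tuples
\[
G_s:=\mathcal L_{\rm ind}F_s-\mathcal L_{\rm st}F_s=\sum_{(i,j):\,x_j=x_i+1}\tfrac12\big(\psi_s(x_i)-\psi_s(x_j)\big)^2\prod_{l\ne i,j}\psi_s(x_l)\ge0 .
\]
Then $\frac d{ds}e^{(\tau-s)\mathcal L_{\rm st}}F_s=e^{(\tau-s)\mathcal L_{\rm st}}G_s\ge0$, and so $F_\tau\ge e^{\tau\mathcal L_{\rm st}}F_0$. By \eqref{eq:dual}, $e^{\tau\mathcal L_{\rm st}}F_0(x_1,\dots,x_n)=\mathbb P(\eta_\tau(x_i)=0\text{ for all }i)$.

Let $B$ increase to $\{y>x\}$ and use $1-a\le e^{-a}$. With $h(\cdot,\tau)$ the height of $\eta_\tau$, this gives $\mathbb P(R(\eta_\tau)\le x)\le\exp(-\mathbb Eh(x,\tau))$. By duality for one site, the symmetry of $W$ and Lemma~\ref{lem:geom}(a),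
\[
\mathbb Eh(x,\tau)=\sum_{y>x}\mathbb E\,\eta_0(y-W_\tau)=\mathbb Eh(x-W_\tau,0)\ge\mathbb E(W_\tau-x)^+ .\qedhere
\]
\end{proof}

To use \eqref{eq:empty} at distance $\sqrt{\tau\log\tau}$, slightly beyond the range of the central limit theorem, we tilt the walk so that this distance becomes typical.

\begin{lemma}\label{lem:tail}
There is $c>0$ such that, if $y_n>0$ and $y_n/n\to0$, then for all large integers $n$
\[
\mathbb P(W_n>y_n)\ge c\exp\Big(-\frac{y_n^2}{2n}-\frac{y_n}{\sqrt n}\Big).
\]
\end{lemma}

\begin{proof}
Let $\mathbb P_\lambda(W_n=j)=e^{\lambda j-n(\cosh\lambda-1)}\mathbb P(W_n=j)$. Then $\mathbb E_\lambda e^{\mu W_n}=e^{n(\cosh(\lambda+\mu)-\cosh\lambda)}$, which is the moment generating function at time $n$ of the walk jumping by $\pm1$ at rates $\frac12e^{\pm\lambda}$. So under $\mathbb P_\lambda$, $W_n$ is a sum of $n$ i.i.d.\ variables with mean $\sinh\lambda$, variance $\cosh\lambda$, and third absolute moment bounded for $\lambda\in[0,1]$. Choose $\lambda=\lambda_n\to0$ with $n\sinh\lambda_n=y_n$. Then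
\[
\mathbb P(W_n>y_n)\ge e^{-\lambda_n(y_n+\sqrt n)+n(\cosh\lambda_n-1)}\;\mathbb P_{\lambda_n}(y_n<W_n\le y_n+\sqrt n).
\]
By Lyapunov's central limit theorem for triangular arrays, $(W_n-y_n)/\sqrt{n\cosh\lambda_n}$ is asymptotically standard normal under $\mathbb P_{\lambda_n}$, so the last probability tends to $\Phi(1)-\Phi(0)>0$. For the exponent, $\cosh\lambda-1\ge\lambda^2/2$ gives $\lambda_ny_n-n(\cosh\lambda_n-1)\le\sup_\lambda(\lambda y_n-n\lambda^2/2)=y_n^2/(2n)$, and $\lambda_n\le\sinh\lambda_n$ gives $\lambda_n\sqrt n\le y_n/\sqrt n$.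
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:edges}]
By reflection it suffices to treat $R$. Let $\delta\in(0,1)$.

\emph{Upper bound.} In \eqref{eq:upper} take $m=\lceil(1+\delta)\sqrt{\tau\log\tau}\,\rceil$ and $\lambda=\sqrt{\log\tau/\tau}$. For $\lambda\le1$ we have $\cosh\lambda-1\le\lambda^2/2+\lambda^4$ and $1-e^{-\lambda}\ge\lambda/2$. So for large $\tau$: $e^{-\lambda m}\le\tau^{-1-\delta}$; $e^{\lambda R_0}\le2$; $e^{\tau(\cosh\lambda-1)}\le2\tau^{1/2}$; and $1/(1-e^{-\lambda})\le2\tau^{1/2}$. The right side of \eqref{eq:upper} is at most $C\tau^{-\delta}$, which is summable along $\tau_k=a^k$ for any $a>1$. Thus a.s., for large $k$ and all $\tau\in[\tau_{k-1},\tau_k]$, $R(\eta_\tau)\le(1+\delta)\sqrt{\tau_k\log\tau_k}+1$, and $\limsup R(\eta_\tau)/\sqrt{\tau\log\tau}\le(1+\delta)\sqrt a$. Let $a\downarrow1$ and $\delta\downarrow0$ along sequences.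

\emph{Lower bound.} Let $x_n=\lfloor(1-\delta)\sqrt{n\log n}\rfloor$ and $y_n=(1-\frac\delta2)\sqrt{n\log n}$. For large $n$, $x_n+\sqrt n\le y_n$, so by Lemma~\ref{lem:tail}
\[
\mathbb E(W_n-x_n)^+\ge\sqrt n\;\mathbb P(W_n>y_n)\ge c\,n^{\frac12-\frac12(1-\delta/2)^2}e^{-\sqrt{\log n}}\ge n^{\delta/4},
\]
because $\frac12-\frac12(1-\frac\delta2)^2=\frac\delta2-\frac{\delta^2}8\ge\frac{3\delta}8$ and $e^{-\sqrt{\log n}}=n^{-o(1)}$. By \eqref{eq:empty} and the Borel--Cantelli lemma, a.s.\ $R(\eta_n)>x_n$ for all large $n$. During $[n,n+1]$ the particle that is at $R(\eta_n)$ at time $n$ makes a Poisson number of jumps with mean $1$. By (F3), $R(\eta_\tau)\ge x_n-\log n$ for $\tau\in[n,n+1]$ and large $n$, so $\liminf R(\eta_\tau)/\sqrt{\tau\log\tau}\ge1-\delta$.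
\end{proof}

\subsection{The number of unlike pairs}

An unlike pair at time $r$ consists of two unlike contents that have become neighbors. The distance $D$ between two stirring particles is a Markov chain on $\{1,2,\dots\}$ that jumps $d\to d+1$ at rate $1$, and $d\to d-1$ at rate $1$ if $d\ge2$; an exchange of two neighbors keeps $D=1$. The rates are symmetric, hence so are the transition probabilities, and we put
\[
\alpha_r(d)=\mathbb P_d(D_r=1)=\mathbb P_1(D_r=d),\qquad\text{so that}\qquad\sum_{d\ge1}\alpha_r(d)=1 .
\]
Since $X_r$ is a bijection, the process started from $\eta\in\mathcal D$ has $U(\eta_r)=\#\{\{a,b\}:\eta(a)\ne\eta(b),\ |X^a_r-X^b_r|=1\}$. Taking expectations,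
\begin{equation}\label{eq:f}
f_r(\eta):=\mathbb E_\eta U(\eta_r)=\sum_{\{a,b\}}\mathbf 1\{\eta(a)\ne\eta(b)\}\,\alpha_r(|a-b|)=\sum_{d\ge1}c_d(\eta)\,\alpha_r(d),
\end{equation}
where $c_d(\eta)$ is the number of sets $\{a,a+d\}$ with $\eta(a)\ne\eta(a+d)$. For the Heaviside configuration $c_d=d$, so $f_r(\eta^\circ)=\mathbb E_1D_r$. As a check, at $r=0$ both sides equal $1$ and have derivative $1$: $U$ jumps from $1$ to $3$ at rate $\frac12$, and $D$ from $1$ to $2$ at rate $1$.

\begin{lemma}\label{lem:alpha}
\begin{enumerate}
\item[(a)] $\alpha_r(d)$ is nonincreasing in $d$.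
\item[(b)] $\alpha_r(1)\le C(1+r)^{-1/2}$.
\item[(c)] $\mathbb E_1D_r\sim2\sqrt{r/\pi}$ as $r\to\infty$.
\item[(d)] If $\eta$ differs from $\eta^\circ$ at $k$ sites, then $|f_r(\eta)-\mathbb E_1D_r|\le2k$, and $r\mapsto f_r(\eta)$ is Lipschitz.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Run copies of $D$ from $d<d'$ independently until they meet, and together afterwards. Jumps have size one and a.s.\ are not simultaneous before the meeting, so the copies do not cross. If the upper copy is at $1$, so is the lower.

(b) Let $Z$ be the walk on $\mathbb Z+\frac12$ with $Z_0=\frac12$ that jumps by $\pm1$ at rate $1$ each. Then $|Z|+\frac12$ has the rates of $D$, the jump between $\pm\frac12$ being invisible. The characteristic function of $Z_r-Z_0$ is $e^{-2r(1-\cos y)}$, and $1-\cos y\ge2y^2/\pi^2$ on $[-\pi,\pi]$. By Fourier inversion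
\[
\alpha_r(1)=\mathbb P(Z_r=\pm\tfrac12)\le2\cdot\frac1{2\pi}\int_{-\pi}^\pi e^{-4ry^2/\pi^2}\,dy\le\frac12\sqrt{\pi/r},
\]
and also $\alpha_r(1)\le1$.

(c) $Z_r/\sqrt{2r}$ is asymptotically standard normal, and it is uniformly integrable for $r\ge1$ since $\mathbb EZ_r^2=2r+\frac14$. So $\mathbb E_1D_r=\mathbb E|Z_r|+\frac12\sim\sqrt{2r}\sqrt{2/\pi}$.

(d) Each site lies in two sets $\{a,a+d\}$, so $|c_d(\eta)-d|\le2k$ and
\[
f_r(\eta)=\mathbb E_1D_r+\sum_d(c_d(\eta)-d)\,\alpha_r(d),
\]
where the sum is at most $2k$ in absolute value. The drift of $D$ is $1$ at $d=1$ and $0$ elsewhere, so $\frac d{dr}\mathbb E_1D_r=\alpha_r(1)\le1$. The total jump rate of $D$ is at most $2$, so the forward equation for the law $\alpha_r(\cdot)$ gives $\sum_d|\partial_r\alpha_r(d)|\le4$. Thus $1+8k$ is a Lipschitz constant.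
\end{proof}

By (c) and (d),
\begin{equation}\label{eq:mean}
\mathbb EU(\eta_s)\le C(1+\sqrt s),\qquad\int_0^\tau\mathbb EU(\eta_s)\,ds\sim\kappa\tau^{3/2},\qquad\kappa:=\frac4{3\sqrt\pi}.
\end{equation}
For an almost sure statement we need $\operatorname{Var}U(\eta_s)$ to be smaller than $(\mathbb EU(\eta_s))^2\approx s$ by a power of $s$. We reveal the rings in order of time and measure how much each swap changes the conditional mean. Formula \eqref{eq:f} shows that a swap made a time $r$ before $s$ has influence of order $r^{-1/2}$ only.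

\begin{lemma}\label{lem:var}
$\operatorname{Var}U(\eta_s)\le C(1+\sqrt s)\log(1+s)$.
\end{lemma}

\begin{proof}
\emph{The martingale.} Unlike pairs sit at bonds $x\in[L-1,R]$, so $U\le R-L+2$. By \eqref{eq:upper} with $\lambda=1$ and reflection, $R(\eta_s)$ and $-L(\eta_s)$ have exponential upper tails, so $U(\eta_s)\in L^2$. By the Markov property, $M_u=f_{s-u}(\eta_u)=\mathbb E[U(\eta_s)\mid\mathcal F_u]$, $0\le u\le s$, is an $L^2$-bounded martingale with $M_0=\mathbb EU(\eta_s)$ and $M_s=U(\eta_s)$. The configuration changes finitely many times in $[0,s]$, and between changes $M$ is Lipschitz by Lemma~\ref{lem:alpha}(d). So $M$ is right-continuous with finite variation and jumps only at swaps of unlike pairs. For an $L^2$-bounded martingale $\mathbb E(M_s-M_0)^2=\mathbb E[M]_s$, where $[M]_s$ is the limit in probability of the sums of squared increments along refining partitions; for paths of finite variation this limit is the sum of the squared jumps. Hence $\operatorname{Var}U(\eta_s)=\mathbb E\sum_{u\le s}(\Delta M_u)^2$.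

\emph{The jumps.} Let $\eta'$ be $\eta$ with the contents of $z$ and $z+1$ exchanged. In \eqref{eq:f} only the sets containing exactly one of $z,z+1$ change, and their terms are absolutely summable:
\[
f_r(\eta')-f_r(\eta)=\sum_{b\ne z,z+1}\big[\mathbf 1\{\eta(z+1)\ne\eta(b)\}-\mathbf 1\{\eta(z)\ne\eta(b)\}\big]\big(\alpha_r(|z-b|)-\alpha_r(|z+1-b|)\big).
\]
For each $d\ge1$ there are two sites, $b=z-d$ and $b=z+1+d$, whose distances to $z$ and $z+1$ are $d$ and $d+1$ in some order. By Lemma~\ref{lem:alpha}(a) the differences telescope: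
\[
|f_r(\eta')-f_r(\eta)|\le2\sum_{d\ge1}\big(\alpha_r(d)-\alpha_r(d+1)\big)=2\alpha_r(1).
\]

\emph{The sum.} Swaps of unlike pairs have intensity $\frac12U$. By (F1), Lemma~\ref{lem:alpha}(b) and \eqref{eq:mean},
\[
\operatorname{Var}U(\eta_s)\le\int_0^s\tfrac12\mathbb EU(\eta_u)\cdot4\alpha_{s-u}(1)^2\,du\le C\int_0^s\frac{1+\sqrt s}{1+s-u}\,du=C(1+\sqrt s)\log(1+s).\qedhere
\]
\end{proof}

\subsection{The clock and the proof of Theorem~\ref{thm:A}(ii)}

\begin{proposition}\label{prop:clock}
Almost surely $A(\tau)/\tau^{3/2}\to\kappa$.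
\end{proposition}

\begin{proof}
Let $\Lambda(\tau)=\int_0^\tau U(\eta_s)\,ds$. By Minkowski's inequality and Lemma~\ref{lem:var},
\[
\operatorname{Var}\Lambda(\tau)\le\Big(\int_0^\tau\sqrt{\operatorname{Var}U(\eta_s)}\,ds\Big)^2=O(\tau^{5/2}\log\tau).
\]
The counting process $A$ has intensity $U$, so by (F1) and \eqref{eq:mean}, $\mathbb EA(\tau)=\mathbb E\Lambda(\tau)\sim\kappa\tau^{3/2}$ and $\operatorname{Var}(A(\tau)-\Lambda(\tau))=\mathbb E\Lambda(\tau)=O(\tau^{3/2})$. Hence $\operatorname{Var}A(\tau)=O(\tau^{5/2}\log\tau)$, and Chebyshev's inequality gives $\mathbb P(|A(\tau)\tau^{-3/2}-\kappa|>\delta)=O(\tau^{-1/2}\log\tau)$ for each $\delta>0$. This is summable along $\tau_k=a^k$, $a>1$, so $A(\tau_k)/\tau_k^{3/2}\to\kappa$ a.s. Since $A$ is nondecreasing, all limit points of $A(\tau)/\tau^{3/2}$ lie in $[\kappa a^{-3/2},\kappa a^{3/2}]$. Let $a\downarrow1$.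
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(ii)]
Since $T_t\to\infty$, we have $t=A(T_t)\sim\kappa T_t^{3/2}$. So $T_t\sim(t/\kappa)^{2/3}$ and $\log T_t\sim\frac23\log t$. By Proposition~\ref{prop:edges}, a.s.
\[
|\xi_t|=|\eta_{T_t}|\sim2\sqrt{T_t\log T_t}\sim2\Big(\frac{3\sqrt\pi}4\Big)^{1/3}\sqrt{\tfrac23}\;\,t^{1/3}(\log t)^{1/2}.
\]
The sixth power of the constant is $64\cdot\frac{9\pi}{16}\cdot\frac8{27}=\frac{32\pi}3$.
\end{proof}

\section{The case $p<1/2$: an upper bound of order $t^{1/2}$}\label{sec:asym}

Now $\gamma>0$, and we return to the marks $01$ and $10$. As in Example~\ref{ex:p0}, we need an almost sure linear lower bound for $h(0,\tau)$. A bound in expectation follows by comparison with a stationary process, and the subadditive ergodic theorem turns it into an almost sure one. Both steps rest on the monotonicity of heights.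

\subsection{Monotonicity of heights}

A \emph{height function} is a function $h:\mathbb Z\to\mathbb Z$ with $h(x-1)-h(x)\in\{0,1\}$ for all $x$. It determines the configuration $\eta(x)=h(x-1)-h(x)$, which need not lie in $\mathcal D$. We let it evolve with the configuration: $h(x)$ rises by one at a swap $10\to01$ at bond $x$ and drops by one at a swap $01\to10$. Height functions are nonincreasing and $1$-Lipschitz; in other words
\begin{equation}\label{eq:wedge}
h(x)\le h(y)+(y-x)^+\qquad\text{for all }x,y .
\end{equation}
By (F1), if $h(x,0)$ is integrable,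
\begin{equation}\label{eq:current}
\mathbb Eh(x,\tau)-\mathbb Eh(x,s)=\int_s^\tau\mathbb E\,j(\vartheta_x\eta_u)\,du,\qquad j(\eta)=q\,\eta(0)(1-\eta(1))-p\,(1-\eta(0))\eta(1),
\end{equation}
where $(\vartheta_x\eta)(y)=\eta(x+y)$. The function $j$ is the \emph{current}.

\begin{lemma}\label{lem:mono}
Let two height functions evolve with the same rings and marks, and let $k\in\mathbb Z$. If $h\le k+h'$ at some time, then $h\le k+h'$ at all later times.
\end{lemma}

\begin{proof}
A ring at bond $x$ changes only $h(x)$, and its new value is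
\[
\min\{h(x-1),\,h(x+1)+1\}\ \text{ for the mark }01,\qquad\max\{h(x-1)-1,\,h(x+1)\}\ \text{ for the mark }10 .
\]
To see this, let $n=h(x-1)-h(x+1)$ be the number of particles in the pair. After the ring, $h(x)-h(x+1)$ is the occupation of $x+1$. For $n=0,1,2$ it equals $0,1,1$ under the mark $01$, which is $\min\{n,1\}$, and $0,0,1$ under the mark $10$, which is $\max\{n-1,0\}$. Both update rules are nondecreasing in $h$ and commute with adding a constant. Apply them ring by ring in each block.
\end{proof}

Let $h^{y,s}(x,\tau)$, $\tau\ge s$, be the height started at time $s$ from the wedge $x\mapsto(y-x)^+$, and let $h^\circ=h^{0,0}$, the height of the process started from $\eta^\circ$. By \eqref{eq:wedge} the wedge is the largest height function vanishing at $y$. So at time $s$, $h^{z,r}(\cdot,s)$ lies below $h^{z,r}(y,s)$ plus the wedge at $y$. This inequality holds for each realization of the rings, and Lemma~\ref{lem:mono} gives, for $r\le s\le\tau$,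
\begin{equation}\label{eq:sub}
h^{z,r}(x,\tau)\le h^{z,r}(y,s)+h^{y,s}(x,\tau).
\end{equation}

\subsection{Bernoulli measures}

Let $\nu_\rho$ be the product measure on $\{0,1\}^{\mathbb Z}$ with density $\rho\in[0,1]$. It is stationary for the process \cite[Theorem VIII.2.1]{LigIPS}. The reason is a telescoping sum. On functions of finitely many sites the generator is $\mathcal Lf(\eta)=\sum_xr_x(\eta)(f(\eta^x)-f(\eta))$, where $\eta^x$ is $\eta$ with the contents of $x,x+1$ exchanged and $r_x(\eta)=q\,\eta(x)(1-\eta(x+1))+p\,(1-\eta(x))\eta(x+1)$. Then $r_x(\eta^x)-r_x(\eta)=\gamma(\eta(x+1)-\eta(x))$. If $f$ depends on the sites in $[-n,n]$, the invariance of $\nu_\rho$ under $\eta\mapsto\eta^x$ gives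
\[
\int\mathcal Lf\,d\nu_\rho=\sum_{x=-n-1}^n\int f(\eta)\big(r_x(\eta^x)-r_x(\eta)\big)\,d\nu_\rho=\gamma\int f(\eta)\big(\eta(n+1)-\eta(-n-1)\big)\,d\nu_\rho=0,
\]
and such functions form a core for $\mathcal L$. The mean current is $\int j\,d\nu_\rho=\gamma\rho(1-\rho)$.

\subsection{The limit shape}

An observer moving at speed $v$ through the stationary process of density $\rho$ sees the height grow at rate $\gamma\rho(1-\rho)-\rho v$. Since the wedge dominates all these processes, we are led to
\[
g(v):=\max_{0\le\rho\le1}\big[\gamma\rho(1-\rho)-\rho v\big]=\begin{cases}0,&v\ge\gamma,\\[2pt](\gamma-v)^2/(4\gamma),&|v|\le\gamma,\\[2pt]-v,&v\le-\gamma;\end{cases}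
\]
the maximizer is $\rho=\frac12(1-v/\gamma)$, truncated to $[0,1]$.

We use Kingman's subadditive ergodic theorem in the following form. Let $\omega_0,\omega_1,\dots$ be i.i.d., and let $H_{m,n}=F_{n-m}(\omega_m,\dots,\omega_{n-1})\ge0$ for $0\le m<n$, with $H_{l,n}\le H_{l,m}+H_{m,n}$ for $l<m<n$ and $\mathbb EH_{0,1}<\infty$. Then $H_{0,n}/n$ converges a.s.\ and in $L^1$ to a constant.

\begin{lemma}\label{lem:shape}
There is a deterministic, nonincreasing, $1$-Lipschitz function $\phi:\mathbb R\to[0,\infty)$ such that a.s.\ $h^\circ(\lfloor v\tau\rfloor,\tau)/\tau\to\phi(v)$ locally uniformly in $v$, and $\mathbb Eh^\circ(\lfloor v\tau\rfloor,\tau)/\tau\to\phi(v)$ for all $v$. Moreover $\phi\ge g$.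
\end{lemma}

\begin{proof}
\emph{Rational speeds.} Let $v=a/b$ with integers $a$ and $b\ge1$, and let $H_{m,n}=h^{am,bm}(an,bn)$. It is nonnegative by Lemma~\ref{lem:mono}, since the wedge lies above the constant function $0$, which does not evolve. It is subadditive by \eqref{eq:sub}. Let $\omega_i$ be the marked rings in the time slab $(bi,b(i+1)]$, translated by $-ai$ in space and $-bi$ in time. The $\omega_i$ are i.i.d., and since the construction commutes with translations, $H_{m,n}$ is a function of $\omega_m,\dots,\omega_{n-1}$ that depends only on $n-m$. Finally $H_{0,1}=h^\circ(a,b)$ is at most $(-a)^+$ plus the number of rings at bond $a$ in $[0,b]$, so $\mathbb EH_{0,1}\le|a|+b$. Hence $h^\circ(an,bn)/(bn)$ converges a.s.\ and in $L^1$ to a constant. For $\tau\in[bn,b(n+1))$ we have $|\lfloor v\tau\rfloor-an|\le|a|+1$, so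
\[
|h^\circ(\lfloor v\tau\rfloor,\tau)-h^\circ(an,bn)|\le|a|+1+\mathcal N_n,
\]
where $\mathcal N_n$, the number of rings at bond $an$ in $[bn,b(n+1)]$, is Poisson with mean $b$. By (F3) and $\mathbb E\mathcal N_n=b$, $h^\circ(\lfloor v\tau\rfloor,\tau)/\tau$ and its mean converge to the same constant, which we call $\phi(v)$.

\emph{All speeds.} The functions $\phi_\tau(v)=h^\circ(\lfloor v\tau\rfloor,\tau)/\tau$ are nonincreasing with $|\phi_\tau(v)-\phi_\tau(w)|\le|v-w|+1/\tau$, and the same holds for their means. So $\phi$ is nonincreasing and $1$-Lipschitz on $\mathbb Q$ and extends to $\mathbb R$. If every point of a compact interval is within $\delta$ of a finite set $Q\subset\mathbb Q$, then on that interval $|\phi_\tau-\phi|\le\max_Q|\phi_\tau-\phi|+2\delta+1/\tau$, and likewise for the means.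

\emph{Lower bound.} Let $h_\rho$ be the height with $h_\rho(0,0)=0$ and initial configuration of law $\nu_\rho$, independent of the rings. By \eqref{eq:wedge}, $h_\rho(x,0)\le(-x)^+$, so $h_\rho\le h^\circ$ at all times. By stationarity, $\mathbb Eh_\rho(x,\tau)=\mathbb Eh_\rho(0,\tau)-\rho x$, and $\mathbb Eh_\rho(0,\tau)=\gamma\rho(1-\rho)\tau$ by \eqref{eq:current}. Put $x=\lfloor v\tau\rfloor$, divide by $\tau$ and let $\tau\to\infty$: $\phi(v)\ge\gamma\rho(1-\rho)-\rho v$ for every $\rho$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}(i)}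

\emph{Edges.} The pair $(R,R+1)$ always reads $10$, and $R$ increases only when this pair rings with the mark $01$, then by one. By (F1) these rings form a Poisson process of rate $q$. With reflection, a.s.
\begin{equation}\label{eq:crude}
\limsup_{\tau\to\infty}R(\eta_\tau)/\tau\le q,\qquad\limsup_{\tau\to\infty}(-L(\eta_\tau))/\tau\le q,
\end{equation}
and so $\limsup|\eta_\tau|/\tau\le2$.

\emph{Clock.} Let $h(\cdot,\tau)$ be the height of $\eta_\tau$. By Lemma~\ref{lem:geom}(a), $h(x,0)\ge(-x)^+$, so $h\ge h^\circ$ at all times, and Lemma~\ref{lem:shape} gives $\liminf h(0,\tau)/\tau\ge g(0)=\gamma/4$ a.s. This bound is positive because $p<1/2$. Each counted ring changes the area by at most one, so by Lemma~\ref{lem:geom}(c), $A(\tau)\ge I(\eta_\tau)-I(\eta_0)\ge h(0,\tau)^2-I(\eta_0)$ and $\liminf A(\tau)/\tau^2\ge\gamma^2/16$. At $\tau=T_t$ this reads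
\begin{equation}\label{eq:T}
\limsup_{t\to\infty}T_t/\sqrt t\le4/\gamma\qquad\text{a.s.}
\end{equation}
Therefore $\limsup|\xi_t|/\sqrt t\le2\cdot4/\gamma=8/(1-2p)$. This completes the proof of Theorem~\ref{thm:A}. \qed

\section{The case $p<1/2$: the exact constant}\label{sec:sharp}

The last proof was wasteful three times: the edge speed was bounded by that of a particle that never jumps back, the area by a square, and the number of steps by the area. We repair these in turn. First we compare $\eta_0$ with wedges on both sides. Let $K=\max(R(\eta_0),0)$. Then $h(K,0)=0$, so $h(x,0)\le(K-x)^+$ by \eqref{eq:wedge}, and by Lemma~\ref{lem:mono}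
\begin{equation}\label{eq:sandwich}
h^\circ(x,\tau)\le h(x,\tau)\le h^{K,0}(x,\tau),
\end{equation}
where the process $(h^{K,0}(x,\tau))_{x,\tau}$ has the law of $(h^\circ(x-K,\tau))_{x,\tau}$.

\subsection{The speed of the edges}

The limit shape does not bound $R$ from above, because $o(\tau)$ particles could run ahead of the region where the shape is positive. An exponential function of the height whose mean solves a closed linear equation excludes this.

\begin{lemma}\label{lem:speed}
Almost surely $R(\eta_\tau)/\tau\to\gamma$ and $-L(\eta_\tau)/\tau\to\gamma$. Hence $|\eta_\tau|/\tau\to2\gamma$.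
\end{lemma}

\begin{proof}
By reflection it suffices to treat $R$. For $v<\gamma$ we have $\phi(v)\ge g(v)>0$, so a.s.\ $h(\lfloor v\tau\rfloor,\tau)\ge h^\circ(\lfloor v\tau\rfloor,\tau)>0$ for large $\tau$, which means $R(\eta_\tau)>\lfloor v\tau\rfloor$. This is the lower bound.

If $p=0$, then $q=\gamma=1$ and the upper bound is \eqref{eq:crude}. Let $p>0$ and $\theta=p/q\in(0,1)$. Since $R>x$ means $h(x)\ge1$, by \eqref{eq:sandwich} it suffices to treat the process started from $\eta^\circ$. Let $Y(x)=\theta^{h^\circ(x,\tau)}\in(0,1]$. Since $h(x+1)=h(x)-\eta(x+1)$ and $h(x-1)=h(x)+\eta(x)$,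
\[
p\,Y(x+1)+q\,Y(x-1)-Y(x)=Y(x)\big[p\,\theta^{-\eta(x+1)}+q\,\theta^{\eta(x)}-1\big].
\]
For $(\eta(x),\eta(x+1))=00,\,11,\,10,\,01$ the bracket equals $p+q-1=0$, $\ q+p-1=0$, $\ q(\theta-1)$, $\ p(\theta^{-1}-1)$; the case $11$ dictates the choice of $\theta$. These are the mean rates of change of $Y(x)$ divided by $Y(x)$: a pair $10$ multiplies $Y(x)$ by $\theta$ at rate $q$, and a pair $01$ multiplies it by $\theta^{-1}$ at rate $p$. By (F1), $z(x,\tau)=\mathbb E\theta^{h^\circ(x,\tau)}$ satisfies
\[
z(x,\tau)=\theta^{(-x)^+}+\int_0^\tau\big[p\,z(x+1,s)+q\,z(x-1,s)-z(x,s)\big]\,ds .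
\]
Let $V$ be the walk from $0$ that jumps $+1$ at rate $q$ and $-1$ at rate $p$, like a free particle. The function $\mathbb E\theta^{(V_\tau-x)^+}$ solves the same equation, as it is the mean of the initial function at $x-V_\tau$. The difference $w$ of two bounded solutions has $\sup_x|w(x,\tau)|\le2\int_0^\tau\sup_x|w(x,s)|\,ds$ and vanishes by Gronwall's inequality. So $z(x,\tau)=\mathbb E\theta^{(V_\tau-x)^+}$, and
\[
\mathbb P(R(\eta_\tau)>x)=\mathbb P(h^\circ(x,\tau)\ge1)\le\frac{1-z(x,\tau)}{1-\theta}\le\frac{\mathbb P(V_\tau>x)}{1-\theta}.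
\]
Let $\delta>0$ and $x=\lfloor(\gamma+\delta)n\rfloor$. For $\lambda>0$, $\mathbb P(V_n>x)\le e^{-n\chi(\lambda)}$ with $\chi(\lambda)=\lambda(\gamma+\delta)-q(e^\lambda-1)-p(e^{-\lambda}-1)$. Since $\chi(0)=0$ and $\chi'(0)=\delta$, we have $\chi(\lambda)>0$ for small $\lambda$. By the Borel--Cantelli lemma $R(\eta_n)\le(\gamma+\delta)n$ for large $n$. In $[n,n+1]$, $R$ increases by at most a Poisson variable with mean $q$, which is at most $\log n$ for large $n$ by (F3). Hence $\limsup R(\eta_\tau)/\tau\le\gamma+\delta$.
\end{proof}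

\subsection{Identification of the shape}

Macroscopically the height at position $vT$ and time $\sigma T$ is $T\mathcal H(v,\sigma)$, where $\mathcal H(v,\sigma)=\sigma\phi(v/\sigma)$. At $\sigma=1$ the density is $-\partial_v\mathcal H=-\phi'(v)$ and the current is $\partial_\sigma\mathcal H=\phi(v)-v\phi'(v)$. If the current at density $\rho$ never exceeds $\gamma\rho(1-\rho)$, then $\phi(v)\le\gamma\rho(1-\rho)-\rho v\le g(v)$. We do not know the local state of the process. But its average over a macroscopic space-time box is asymptotically stationary and translation invariant, such measures are mixtures of the $\nu_\rho$, and by concavity a mixture carries no more current than the Bernoulli measure of the same density.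

We use two theorems. \emph{Liggett's theorem} (\cite{Lig76}; \cite[Theorem VIII.3.9(a)]{LigIPS}): for the exclusion process with an irreducible translation invariant jump kernel on $\mathbb Z$, every translation invariant stationary probability measure is a mixture $\int\nu_\rho\,m(d\rho)$. Our kernel, $+1$ with probability $q$ and $-1$ with probability $p$, is irreducible when $0<p<1$ but not when $p=0$. For $p=0$ we use \emph{Rost's theorem} \cite{Rost}: $h^\circ(\lfloor v\tau\rfloor,\tau)/\tau\to(1-v)^2/4$ for $|v|\le1$.

\begin{lemma}\label{lem:ident}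
$\phi=g$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:shape} it remains to prove $\phi\le g$.

\emph{Case $p=0$.} Here $\gamma=1$, and Rost's theorem gives $\phi=g$ on $[-1,1]$. For $v\ge1$, $\phi(v)\le\phi(1)=0$. For $v\le-1$, $\phi(v)\le\phi(-1)+(-1-v)=-v$.

\emph{Case $0<p<1/2$.} Let $(\eta_s)$ start from $\eta^\circ$. Fix $a<b$ and $\delta\in(0,1]$, and let $B_T=\mathbb Z\cap(aT,bT]$, so that $|B_T|=\lfloor bT\rfloor-\lfloor aT\rfloor\sim(b-a)T$. Put
\[
\mu_T=\frac1{|B_T|\,\delta T}\sum_{x\in B_T}\int_T^{(1+\delta)T}\mathbb P(\vartheta_x\eta_s\in\cdot)\,ds .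
\]
Since $\{0,1\}^{\mathbb Z}$ is compact, $\mu_T$ converges weakly to some $\mu$ along a sequence $T\to\infty$.

\emph{$\mu$ is a mixture of Bernoulli measures.} Let $f$ be continuous. Shifting $B_T$ by one changes two terms, so $|\int f\circ\vartheta_1\,d\mu_T-\int f\,d\mu_T|\le2\|f\|_\infty/|B_T|\to0$, and $\mu$ is translation invariant. Let $S(u)f(\eta)=\mathbb E_\eta f(\eta_u)$. This function is continuous: two initial configurations that agree on $[-n,n]$ still agree on $[-l,l]$ at time $u$ if both $[-n,-l-1]$ and $[l,n-1]$ contain a bond without rings in $[0,u]$, and for fixed $l$ this has probability tending to $1$ as $n\to\infty$. By the Markov property and translation invariance of the dynamics, $\mathbb E[S(u)f](\vartheta_x\eta_s)=\mathbb Ef(\vartheta_x\eta_{s+u})$. Shifting the time window by $u$ gives $|\int S(u)f\,d\mu_T-\int f\,d\mu_T|\le2u\|f\|_\infty/(\delta T)\to0$, so $\mu$ is stationary. By Liggett's theorem $\mu=\int\nu_\rho\,m(d\rho)$. With $\bar\rho=\int\eta(0)\,d\mu=\int\rho\,m(d\rho)$, Jensen's inequality for the function $\gamma\rho(1-\rho)$,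 concave because $\gamma>0$, gives
\begin{equation}\label{eq:jensen}
\int j\,d\mu=\gamma\int\rho(1-\rho)\,m(d\rho)\le\gamma\bar\rho(1-\bar\rho).
\end{equation}

\emph{Both sides in terms of $\phi$.} By Lemma~\ref{lem:shape} with $\tau=\sigma T$, $\mathbb Eh^\circ(\lfloor vT\rfloor,\sigma T)/T\to\mathcal H(v,\sigma)$. By \eqref{eq:current},
\[
\int j\,d\mu_T=\frac1{|B_T|\,\delta T}\sum_{x\in B_T}J_T(x),\qquad J_T(x)=\mathbb E\big[h^\circ(x,(1+\delta)T)-h^\circ(x,T)\big],
\]
and $|J_T(x)|\le\delta T$ since $|j|\le1$. The sum is the integral of $J_T(\lfloor y\rfloor)$ over $[\lfloor aT\rfloor+1,\lfloor bT\rfloor+1)$, so it differs from $T\int_a^bJ_T(\lfloor vT\rfloor)\,dv$ by at most $2\delta T$. Also, since $\sum_{x\in B_T}\eta_s(x)=h^\circ(\lfloor aT\rfloor,s)-h^\circ(\lfloor bT\rfloor,s)\in[0,|B_T|]$,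
\[
\int\eta(0)\,d\mu_T=\frac T{|B_T|\,\delta}\int_1^{1+\delta}\frac1T\,\mathbb E\big[h^\circ(\lfloor aT\rfloor,\sigma T)-h^\circ(\lfloor bT\rfloor,\sigma T)\big]\,d\sigma .
\]
The functions $j$ and $\eta(0)$ are continuous, so bounded convergence turns \eqref{eq:jensen} into
\[
\frac1{b-a}\int_a^b\frac{\mathcal H(v,1+\delta)-\mathcal H(v,1)}\delta\,dv\le\gamma\bar\rho(1-\bar\rho),\qquad\bar\rho=\frac1\delta\int_1^{1+\delta}\frac{\mathcal H(a,\sigma)-\mathcal H(b,\sigma)}{b-a}\,d\sigma .
\]

\emph{Shrinking the box.} Let $\delta\downarrow0$. The difference quotient on the left equals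
\[
\phi\Big(\frac v{1+\delta}\Big)+\frac1\delta\Big[\phi\Big(\frac v{1+\delta}\Big)-\phi(v)\Big].
\]
The second term is at most $|v|$ in absolute value, and the quotient tends to $\phi(v)-v\phi'(v)$ wherever $\phi$ is differentiable, which is almost everywhere as $\phi$ is Lipschitz. Since $\mathcal H$ is continuous in $\sigma$,
\[
\frac1{b-a}\int_a^b\big(\phi(v)-v\phi'(v)\big)\,dv\le\gamma\rho_{a,b}(1-\rho_{a,b}),\qquad\rho_{a,b}=\frac{\phi(a)-\phi(b)}{b-a}.
\]
By Lebesgue's differentiation theorem, almost every $a$ is a point of differentiability of $\phi$ at which the averages on the left tend to $\phi(a)-a\phi'(a)$ as $b\downarrow a$. For such $a$ put $\rho=-\phi'(a)\in[0,1]$. Then $\phi(a)+a\rho\le\gamma\rho(1-\rho)$, so $\phi(a)\le g(a)$. By continuity $\phi\le g$ everywhere.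
\end{proof}

\subsection{The area as a clock: proof of Theorem~\ref{thm:B}}

We compute the area once in continuous time and once in discrete time.

\emph{Step 1: $I(\eta_\tau)/\tau^2\to\gamma^2/6$ a.s.} Apply Lemmas~\ref{lem:shape} and~\ref{lem:ident} to both sides of \eqref{eq:sandwich}; the shift by $K$ changes heights by at most $K$. So a.s.\ $h(\lfloor v\tau\rfloor,\tau)/\tau\to g(v)$ locally uniformly. By Lemma~\ref{lem:geom}(b),
\[
\frac{I(\eta_\tau)}{\tau^2}=\int_{\mathbb R}\frac{h(\lfloor v\tau\rfloor,\tau)-(-\lfloor v\tau\rfloor)^+}\tau\,dv .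
\]
By Lemma~\ref{lem:geom}(a) and \eqref{eq:crude}, for large $\tau$ the integrand vanishes when $|v|>2$. On $[-2,2]$ it converges uniformly to $g(v)-(-v)^+$, which vanishes for $|v|\ge\gamma$. The limit is
\[
\int_{-\gamma}^\gamma\frac{(\gamma-v)^2}{4\gamma}\,dv-\int_{-\gamma}^0(-v)\,dv=\frac{(2\gamma)^3}{12\gamma}-\frac{\gamma^2}2=\frac{\gamma^2}6 .
\]

\emph{Step 2: $I(\xi_t)/t\to\gamma/2$ a.s.} Let $\sigma_t=\sum_{s<t}1/U(\xi_s)$. By Lemma~\ref{lem:geom}(d), $I(\xi_t)-\frac\gamma2t-\frac12\sigma_t$ is a martingale with bounded increments, hence $o(t)$ by (F2). By Proposition~\ref{prop:embed}, $\sigma_t-T_t=\sum_{s<t}(1-\zeta_s)/U(\xi_s)$ is a martingale for $(\mathcal F_{T_t})$ whose increments have second moment at most $1$, hence also $o(t)$. Since $T_t=O(\sqrt t)$ by \eqref{eq:T}, we get $\sigma_t=o(t)$.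

\emph{Step 3.} Step 1 at $\tau=T_t$ and Step 2 give $\frac{\gamma^2}6T_t^2\sim\frac\gamma2t$, that is, $T_t\sim\sqrt{3t/\gamma}$. By Lemma~\ref{lem:speed}, a.s.
\[
|\xi_t|=|\eta_{T_t}|\sim2\gamma\sqrt{3t/\gamma}=\sqrt{12(1-2p)\,t}.
\]
This proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{Lig76} Liggett, Ann. Probab. 4 (1976) 339--356.

\bibitem{LigIPS} Liggett, \emph{Interacting Particle Systems}.

\bibitem{MMVW} Iain M. MacPhee, Mikhail V. Menshikov, Stanislav Volkov, Andrew R. Wade, Passage-time moments and hybrid zones for the exclusion-voter model, arXiv:0810.0392 (2008).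

\bibitem{Rost} Rost, Z. Wahrsch. verw. Gebiete 58 (1981) 41--53.

\end{thebibliography}
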